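\title{Codimension three level $h$-vectors are unimodal exactly up to type four}

\begin{abstract}
We prove that every codimension three level $h$-vector of type at most four is unimodal, and we construct a non-unimodal one of every type $t\ge 5$. We also give two sharp bounds for non-unimodal vectors: at the last degree $i$ of a valley one has $h_i\ge (j+2)(2j+7)$, where $j$ is the distance from $i$ to the socle degree, and in type five the socle degree is at least $63$. The proof restricts the algebra and its dual module to a general line and shows that, in the critical case, a valley splits into a plane curve and a part that grows like a free module from the socle.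
\end{abstract}

\section{Introduction}

Let $k$ be an infinite field and let $A=k[x_1,\dots,x_r]/I$ be a standard graded artinian algebra: the variables have degree $1$, the ideal $I$ is homogeneous and contains no nonzero linear form, and $\dim_kA<\infty$. The \emph{$h$-vector} of $A$ is $h=(h_0,\dots,h_e)$, where $h_i=\dim_kA_i$ and $e$ is the last degree with $A_e\ne0$. The \emph{codimension} of $A$ is $r=h_1$. The \emph{socle} of $A$ is the set of elements killed by all the variables, and the \emph{type} of $A$ is the dimension of the socle. The socle always contains $A_e$, and $A$ is \emph{level} if the socle equals $A_e$. In that case $e$ is the \emph{socle degree} and the type is $h_e$. Level algebras of type $1$ are the Gorenstein algebras. A \emph{level $h$-vector of type $t$} is the $h$-vector of a level algebra of type $t$. A sequence $(h_0,\dots,h_e)$ is \emph{unimodal} if $h_0\le\dots\le h_p\ge\dots\ge h_e$ for some $p$.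

In codimension two every $h$-vector is unimodal, whatever the socle: $h_i=i+1$ as long as $I_i=0$, and from the first degree with $I_i\neq0$ the sequence does not increase (Lemma~\ref{lem:binary}). In codimension three this fails. The ideal
\begin{equation}\label{eq:nonlevel}
I=x\,(x,y,z)^2+(x,y,z)^5
\end{equation}
gives $h=(1,3,6,4,5)$. The drop from $6$ to $4$ is caused by the socle elements $x^2,xy,xz$ of degree $2$, and this is what levelness forbids. A codimension three level algebra of type $t$ satisfies two upper bounds, $h_i\le\binom{i+2}2$ and $h_i\le t\binom{e-i+2}{2}$ (Lemma~\ref{lem:dual}). The first increases with $i$ and the second decreases, so their minimum is unimodal, and this minimum is attained by a general choice of the algebra (Remark~\ref{rem:general}). The smaller the type, the tighter the second bound, so one expects unimodality for small type. It is known that all codimension three Gorenstein $h$-vectors are unimodal. It is also known that unimodality fails for larger type: $(1,3,6,10,15,21,28,27,27,28)$ is a level $h$-vector, and a non-unimodal codimension three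 level $h$-vector of type $5$ has been reported by Iarrobino and Weiss. The following question, for fields of characteristic zero, comes from \cite{Zanello}.

\begin{quote}
What is the largest $t_0$ such that all codimension three level $h$-vectors of type $t\le t_0$ are unimodal? In particular, are those of type $2$ always unimodal?
\end{quote}

We show that $t_0=4$. All results hold over every infinite field $k$, so characteristic zero plays no role.

\begin{theorem}\label{thm:unimodal}
Let $h=(1,3,h_2,\dots,h_e)$ be a codimension three level $h$-vector of type $t\le4$. If $h_{i-1}\ge h_i$ for some $1\le i<e$, then $h_i\ge h_{i+1}$. Hence $h_0<h_1<\dots<h_p\ge h_{p+1}\ge\dots\ge h_e$ for some $p$; in particular $h$ is unimodal.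
\end{theorem}

\begin{theorem}\label{thm:examples}
For every $t\ge5$ there is a non-unimodal codimension three level $h$-vector of type $t$. For $t=5$ there is one with $e=63$, namely $h_i=\binom{i+2}2$ for $i\le42$ (so $h_{42}=946$), $(h_{43},h_{44},h_{45})=(945,945,946)$, and $h_i=5\binom{65-i}2$ for $46\le i\le 63$.
\end{theorem}

Thus a non-unimodal codimension three level $h$-vector of type $t$ exists if and only if $t\ge5$. The method also measures how large a non-unimodal vector has to be.

\begin{theorem}\label{thm:sharp}
Let $h$ be a non-unimodal codimension three level $h$-vector, of any type.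
\begin{enumerate}
\item[(a)] There is an index $i$ with $h_{i_0-1}>h_{i_0}=\dots=h_i<h_{i+1}$ for some $1\le i_0\le i<e$, and for every such $i$, with $j=e-i$, we have $h_i\ge(j+2)(2j+7)$. For each $j\ge1$ equality occurs for some $h$.
\item[(b)] If the type is $5$, then $e\ge63$, and $e=63$ occurs.
\end{enumerate}
\end{theorem}

Call an index $i$ an \emph{upturn} of $h$ if $1\le i<e$ and $h_{i-1}\ge h_i<h_{i+1}$. Theorem~\ref{thm:unimodal} says that there is no upturn when $t\le4$, and we prove it by bounding $h_i$ from below at an upturn. Section~\ref{sec:dual} introduces the dual module and works out the example of type $28$, which shows the mechanism. Sections~\ref{sec:line} and~\ref{sec:bounds} provide the tools, Section~\ref{sec:upturn} describes an arbitrary upturn, Section~\ref{sec:proofs} derives the bounds, and Section~\ref{sec:construction} constructs the examples.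

\section{The dual module, plane curves, and a first example}\label{sec:dual}

From now on $R=k[x,y,z]$, so $\dim R_i=\binom{i+2}2$. We set $\binom n2=0$ for $n\in\{0,1\}$; if $n\ge0$, $n'\ge2$ and $\binom n2\ge\binom{n'}2$, then $n\ge n'$. We write $V^*$ for the dual of a vector space $V$. For $\varphi\in R_n^*$ and $g\in R_j$ with $j\le n$, define $g\varphi\in R_{n-j}^*$ by $(g\varphi)(r)=\varphi(gr)$.

Levelness is a condition on what the variables kill. Duality turns it into a condition on generators, which is easier to use. For $A=R/I$ with last nonzero degree $e$, let $M=\bigoplus_jM_j$ with $M_j=A_{e-j}^*$. The rule $(g\varphi)(a)=\varphi(ga)$ makes $M$ a graded $R$-module, the \emph{dual module} of $A$, and $\dim M_j=h_{e-j}$.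

\begin{lemma}\label{lem:dual}
If $A$ is level of type $t$, then $M$ is generated by $M_0$, $\dim M_0=t$, and
\begin{equation}\label{eq:upper}
h_{e-j}\le t\binom{j+2}2\qquad(0\le j\le e).
\end{equation}
\end{lemma}

\begin{proof}
Let $j\ge1$. An element $a\in A_{e-j}$ is killed by all functionals in $R_1M_{j-1}$ if and only if $\varphi(xa)=\varphi(ya)=\varphi(za)=0$ for all $\varphi\in A_{e-j+1}^*$, that is, if and only if $a$ lies in the socle. The socle is zero in degree $e-j$, so $R_1M_{j-1}=M_j$. Hence $M_j=R_jM_0$, and $\dim M_0=h_e=t$.
\end{proof}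

Conversely, any choice of generators defines a level algebra.

\begin{lemma}\label{lem:inverse}
Let $0\ne\Phi\subset R_e^*$ be a subspace. Put $I_i=\{r\in R_i:\varphi(rR_{e-i})=0\text{ for all }\varphi\in\Phi\}$ for $i\le e$ and $I_i=R_i$ for $i>e$. Then $I=\bigoplus_iI_i$ is an ideal, and $A=R/I$ has $h_i=\dim R_{e-i}\Phi$ for $0\le i\le e$. If $h_1=3$, then $A$ is a codimension three level algebra of socle degree $e$ and type $\dim\Phi$.
\end{lemma}

\begin{proof}
If $r\in I_i$ and $i<e$, then $\varphi(R_1r\,R_{e-i-1})\subset\varphi(rR_{e-i})=0$, so $R_1r\subset I_{i+1}$ and $I$ is an ideal. Conversely, if $r\in R_i$ with $i<e$ and $R_1r\subset I_{i+1}$, then $\varphi(rR_{e-i})=0$ because $R_{e-i}=R_1R_{e-i-1}$, so $r\in I_i$. Thus $A$ has no socle below degree $e$. Finally $I_i$ is the annihilator of the subspace $R_{e-i}\Phi\subset R_i^*$, which gives $h_i$, and $h_e=\dim\Phi$.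
\end{proof}

Hilbert functions of plane curves enter both the bounds and the examples. For integers $m,d\ge0$ put
\[
c_m(d)=\sum_{a=0}^m\min(d,a+1).
\]
This number is nondecreasing in $m$ and in $d$, and
\begin{align}
c_m(d)-c_{m-1}(d)&=\min(d,m+1)&&(m\ge1),\label{eq:c1}\\
\dim R_m-c_m(d)&=\tbinom{m-d+2}2&&(m\ge d-2),\label{eq:c2}\\
c_m(d)&=d(m+1)-\tbinom d2&&(m\ge d-1).\label{eq:c3}
\end{align}
For \eqref{eq:c2}, the left side is $\sum_{a=0}^m\max(0,a+1-d)=1+2+\dots+(m+1-d)$; the same sum shows $c_m(d)=\dim R_m$ for $m\le d-1$. Formula \eqref{eq:c3} holds at $m=d-1$, where both sides equal $\binom{d+1}2$, and both sides then grow by $d$ at each step. If $f\neq0$ is a form of degree $d\ge1$, then $(f)_m=fR_{m-d}$, so $c_m(d)=\dim(R/fR)_m$ for all $m$.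

\begin{example}\label{ex:cubic}
Let $f\ne0$ be a cubic form and $B=R/fR$, so $\dim B_i=c_i(3)=3i$ for $i\ge 2$. View $B_i^*\subset R_i^*$ as the functionals that vanish on $fR_{i-3}$. Take $e=9$ and $\Phi=B_9^*+k\varphi_0$ in Lemma~\ref{lem:inverse}, with $\varphi_0\in R_9^*$ chosen below. We compute $R_j\Phi$ for $j\le3$.

First, $R_jB_9^*=B_{9-j}^*$. Indeed, if $b\in R_{9-j}$ is killed by all functionals on the left, then $f$ divides $bx^j$ and $by^j$, hence $b$. So $R_j\Phi/B_{9-j}^*$ is the space of restrictions of the functionals $g\varphi_0$, $g\in R_j$, to $fR_{6-j}$. With $\psi\in R_6^*$ defined by $\psi(r)=\varphi_0(fr)$, this space is $R_j\psi\subset R_{6-j}^*$. Every $\psi$ comes from some $\varphi_0$, since $r\mapsto fr$ is injective.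

A cubic form that vanishes on all of $k^3$ is zero, so the evaluations at points span $R_3^*$. Choose points $q_1,\dots,q_{10}$ whose evaluations form a basis of $R_3^*$, and let $\psi(r)=\sum_mr(q_m)$. If $g\in R_3$ and $g\psi=0$, then $\sum_mg(q_m)g'(q_m)=0$ for all $g'\in R_3$. The vectors $(g'(q_m))_m$ fill $k^{10}$, so $g(q_m)=0$ for all $m$, and $g=0$. If $g\in R_j$ with $j\le3$ and $g\psi=0$, then $x^{3-j}g\,\psi=0$, so again $g=0$. Therefore $\dim R_j\psi=\binom{j+2}2$ for $j\le3$, and
\[
\begin{array}{l|cccc}
i&6&7&8&9\\\hline
\text{curve: }3i&18&21&24&27\\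
\text{free part: }\binom{11-i}2&10&6&3&1\\\hline
h_i&28&27&27&28
\end{array}
\]
Since $h_6=28=\dim R_6$, we have $I_6=0$ and so $I_i=0$ for $i\le6$. This is the level $h$-vector $(1,3,6,10,15,21,28,27,27,28)$, of type $28$.
\end{example}

As in \eqref{eq:nonlevel}, where the curve is the line $x=0$, the vector is the Hilbert function of a curve plus a term that dies out. But now that term must survive until degree $e$, and it shrinks like $\dim R_j$. The following heuristic count explains the threshold. Suppose that $h_i=c_i(d)+\binom{j+2}2$ for $i=e-j$ in some range. Passing from $i$ to $i+1$ adds $d$ and removes $j+1$, so the sequence falls while $j+1>d$ and rises once $j+1<d$: there is a valley near $j=d$. The sum has to fit into $R_i$, which by \eqref{eq:c2} means $i\ge d+j$. So $i$ is at least about $2d$, and $h_i$ is at least about $2d^2$, whereas \eqref{eq:upper} allows about $td^2/2$. The critical value is $t=4$, and the lower order terms decide on which side it falls. The proof has to show that every upturn either has this shape or obeys an equally strong bound, with exact constants.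

\section{Restriction to a general line}\label{sec:line}

A property of points of an affine space $k^N$ holds for a \emph{general} point if it holds outside the zero set of some nonzero polynomial. Since $k$ is infinite, finitely many such properties hold simultaneously at some point. We use two standard instances. If $N$ is a finitely generated graded $R$-module and $\ell\in R_1$, then $\dim(N/\ell N)_l$ is $\dim N_l$ minus the rank of $\ell\colon N_{l-1}\to N_l$, a matrix whose entries are linear in $\ell$; so $\dim(N/\ell N)_l$ takes one value, its minimum, for general $\ell$. And a nonzero form has finitely many linear factors up to scalar, so a general $\ell$ does not divide it.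

For Theorem~\ref{thm:unimodal} and the bounds in Theorem~\ref{thm:sharp} we may replace $A$ by $A\otimes_k\overline k$. This does not change the $h$-vector, and it does not change the dimension of the socle in any degree, because the socle is the kernel of the linear map $a\mapsto(xa,ya,za)$. \emph{In Sections~\ref{sec:line}--\ref{sec:proofs} the field $k$ is algebraically closed}; this is used only to compute a greatest common divisor in Proposition~\ref{prop:upturn}.

The point of codimension three is that $R/\ell R$ is a polynomial ring in two variables, where the growth of an ideal is completely understood.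

\begin{lemma}\label{lem:binary}
Let $S=k[u,v]$ and let $0\ne V\subset S_i$ be a subspace. Then $\dim S_1V\ge\dim V+1$. If equality holds, then $V=g\,S_{\dim V-1}$ for a form $g$ of degree $i+1-\dim V$. Consequently, if $J\subset S$ is a homogeneous ideal with $J_i\ne0$, then $\dim(S/J)_{i+1}\le\dim(S/J)_i$.
\end{lemma}

\begin{proof}
Let $n=\dim V$. Choose a basis of $V$ whose leading terms, with respect to the exponent of $u$, have exponents $a_1<\dots<a_n$. Multiplying the basis by $u$ and its first element by $v$ gives elements of $S_1V$ with the distinct leading exponents $a_1<a_1+1<\dots<a_n+1$. This proves the inequality.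

Suppose equality holds; we use induction on $n$. The case $n=1$ holds with $g$ a basis of $V$. Let $n\ge2$. The kernel of $S_1\otimes V\to S_1V$ has dimension $2n-(n+1)=n-1$. An element $u\otimes a+v\otimes b$ lies in it if and only if $ua+vb=0$, that is, $a=vc$ and $b=-uc$ for some $c\in S_{i-1}$. So the kernel is isomorphic to $V_-=\{c\in S_{i-1}:uc,vc\in V\}$, and $\dim V_-=n-1\ge1$. Now $S_1V_-\subset V$ has dimension at least $n$, so $S_1V_-=V$ and $V_-$ is again a case of equality. By induction $V_-=gS_{n-2}$, hence $V=gS_{n-1}$.

For the last claim, $\dim J_{i+1}\ge\dim J_i+1$ while $\dim S_{i+1}=\dim S_i+1$.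
\end{proof}

Let $A=R/I$ be a codimension three level algebra of type $t$ and socle degree $e$, with dual module $M$. For general $\ell\in R_1$ put
\[
\alpha_l=\dim(A/\ell A)_l,\qquad \beta_l=\dim(M/\ell M)_l .
\]
The cokernel of $\ell\colon A_l\to A_{l+1}$ has dimension $\alpha_{l+1}$. The transpose of this map is $\ell\colon M_{e-l-1}\to M_{e-l}$, and the kernel of a map is dual to the cokernel of its transpose, so the kernel has dimension $\beta_{e-l}$. Therefore
\begin{equation}\label{eq:diff}
h_{l+1}-h_l=\alpha_{l+1}-\beta_{e-l}\qquad(0\le l<e).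
\end{equation}

\begin{lemma}\label{lem:chain}
Let $i$ be an upturn of $h$ and $j=e-i$. Then $I_i\neq0$, $\alpha_i\le i$, and
\[
\beta_j<\alpha_{i+1}\le\alpha_i\le\beta_{j+1}.
\]
\end{lemma}

\begin{proof}
If $I_i=0$, then $h_i=\dim R_i>\dim R_{i-1}\ge h_{i-1}$, which is false. So $I_i\ne0$, and the image of $I_i$ in $R/\ell R\cong k[u,v]$ is nonzero for general $\ell$. This gives $\alpha_i\le i$, and $\alpha_{i+1}\le\alpha_i$ by Lemma~\ref{lem:binary}. Formula \eqref{eq:diff} for $l=i$ gives $\alpha_{i+1}-\beta_j>0$, and for $l=i-1$ it gives $\alpha_i-\beta_{j+1}\le0$.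
\end{proof}

So at an upturn $\beta$ grows strictly from degree $j$ to degree $j+1$, and $\alpha_i$ is caught in between. The next section converts both facts into lower bounds.

\section{Two lower bounds}\label{sec:bounds}

\subsection*{Growth on a line forces a free part}
For the free module $R^s$ the restriction to a line has dimension $s(l+1)$ in degree $l$, which grows by $s$ at each step. We show a converse: a module generated in degree $0$ whose restriction still grows by $s$ after degree $j$ is at least as large as $R^s$ up to degree $j$. The idea is to cut down further, to a point. The module then becomes the space of generators modulo the values of the relations at that point, and this bounds the rank of the relations.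

\begin{lemma}\label{lem:free}
Let $T=k[z_1,\dots,z_n]$ with $n\ge2$, let $P$ be a graded $T$-module generated by a finite-dimensional space $P_0$, and let $q\ge0$, $s\ge1$. If $\dim\bigl(P/(m_1,\dots,m_{n-1})P\bigr)_q\ge s$ for general $(m_1,\dots,m_{n-1})\in T_1^{\,n-1}$, then $\dim P_l\ge s\dim T_l$ for $0\le l\le q$.
\end{lemma}

\begin{proof}
Let $V=P_0$, $\tau=\dim V$, and let $N$ be the kernel of the surjection $T\otimes V\to P$. For $m=(m_1,\dots,m_{n-1})$ let $p(m)\in k^n$ be the vector of signed maximal minors of the coefficient matrix of $m$. It is nonzero if and only if the $m_a$ are independent, and then it spans their common zero set. In that case the degree $q$ part of the ideal $(m)$ is the kernel of the surjection $T_q\to k$, $g\mapsto g(p(m))$, as one sees in coordinates where $m_a=z_a$. Hence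
\[
\bigl(P/(m)P\bigr)_q=(T_q\otimes V)\big/\bigl(N_q+(m)_q\otimes V\bigr)\cong V/\operatorname{ev}_{p(m)}(N_q),
\]
where $\operatorname{ev}_p(g\otimes v)=g(p)v$. In particular $s\le\tau$.

Let $K$ be the fraction field of $T$ and $KN_q\subset K\otimes V$ the $K$-span of $N_q$. We claim that $\dim_KKN_q\le\tau-s$. Otherwise choose $\tau-s+1$ elements of $N_q$ that are independent over $K$. Written in a basis of $V$, they form a matrix with entries in $T_q$ that has a nonzero maximal minor $\Delta$, a homogeneous polynomial. There is $p\ne0$ with $\Delta(p)\ne0$. If $m$ is a basis of the linear forms vanishing at $p$, then $p(m)$ is a nonzero multiple of $p$, so $\Delta(p(m))\ne0$. Thus $m\mapsto\Delta(p(m))$ is a nonzero polynomial. For general $m$ we get $\dim\operatorname{ev}_{p(m)}(N_q)\ge\tau-s+1$, so $\dim(P/(m)P)_q\le s-1$, against the hypothesis.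

By the claim, some $s$ elements $v_1,\dots,v_s$ of a basis of $V$ are $K$-independent modulo $KN_q$. Let $l\le q$ and suppose $\sum_ar_a\otimes v_a\in N_l$ with $r_a\in T_l$. Multiplying by $z_1^{q-l}$ gives $\sum_az_1^{q-l}r_a\otimes v_a\in N_q$, so all $r_a$ vanish. Hence $\bigoplus_aT_l\otimes v_a$ injects into $P_l$.
\end{proof}

\begin{corollary}\label{cor:free}
Let $P$ be a graded $R$-module generated by a finite-dimensional space $P_0$, and put $\pi_l=\dim(P/\ell P)_l$ for general $\ell\in R_1$. If $\pi_{j+1}-\pi_j\ge s\ge1$, then $\dim P_j\ge s\binom{j+2}2$ and $\pi_j\ge s(j+1)$.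
\end{corollary}

\begin{proof}
For general $\ell$ and every $\ell'\in R_1$, the space $(P/(\ell,\ell')P)_{j+1}$ is the cokernel of $\ell'\colon(P/\ell P)_j\to(P/\ell P)_{j+1}$, so it has dimension at least $s$. Apply Lemma~\ref{lem:free} with $q=j+1$ and $l=j$, first to $P$ over $R$, and then, for a fixed general $\ell$, to $P/\ell P$ over $R/\ell R\cong k[u,v]$.
\end{proof}

Generation in degree $0$ is essential: for $P=k$ placed in degree $j+1$ we have $\pi_{j+1}-\pi_j=1$ and $P_j=0$.

\subsection*{Colength on a line forces a curve's worth of dimension}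
If $f$ is a form of degree $d$ with $1\le d\le i+1$, then $R/(f,\ell)$ has dimension $d$ in degree $i$ for general $\ell$, and $R/fR$ has dimension $c_i(d)$. No ideal with the same colength on a general line has a smaller quotient.

\begin{lemma}\label{lem:curve}
Let $I\subset R$ be any homogeneous ideal, and let $\alpha_i(I)=\dim(R/(I,\ell))_i$ for general $\ell$. Then $\dim(R/I)_i\ge c_i(\alpha_i(I))$ for all $i\ge0$.
\end{lemma}

\begin{proof}
We use induction on $i$, for all $I$ at once. For $i=0$ both sides equal $\alpha_0(I)\in\{0,1\}$. If $I_i=0$, then $\alpha_i(I)=i+1$ and both sides equal $\binom{i+2}2$. So let $i\ge1$, let $0\ne F\in I_i$, and write $\alpha=\alpha_i(I)\le i+1$. Fix $\ell$ with $\dim (R/(I,\ell))_i=\alpha$ and $\ell\nmid F$. The exact sequence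
\[
0\to\bigl(R/(I:\ell)\bigr)_{i-1}\xrightarrow{\ \ell\ }(R/I)_i\to\bigl(R/(I,\ell)\bigr)_i\to0
\]
and induction give $\dim(R/I)_i\ge\alpha+c_{i-1}(\alpha_{i-1}(I:\ell))$. Since $\alpha+c_{i-1}(\alpha)=c_i(\alpha)$ by \eqref{eq:c1}, it suffices to prove $\alpha_{i-1}(I:\ell)\ge\alpha$.

For this we restrict to a second line. Choose $\ell'$ that attains the general values $\alpha_i(I)$ and $\alpha_{i-1}(I:\ell)$, and whose image in $R/\ell R$ is nonzero and does not divide the image of $F$; the last conditions exclude finitely many planes in $R_1$, and they give $F\notin(\ell,\ell')$. In $S'=R/\ell'R$ let $V$ be the image of $I_i$ and $U$ the image of $(I:\ell)_{i-1}$, so that $\dim V=i+1-\alpha$ and $\dim U=i-\alpha_{i-1}(I:\ell)$. Then $\bar\ell\,U\subset V\cap\bar\ell S'$, and this intersection is a proper subspace of $V$ because it does not contain the image of $F$. Multiplication by $\bar\ell\ne0$ is injective on $S'$, so $\dim U\le i-\alpha$, which is the required inequality.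
\end{proof}

\section{The structure of an upturn}\label{sec:upturn}

Keep the notation of Section~\ref{sec:line}. At an upturn, Corollary~\ref{cor:free} makes $\beta_j$ large, Lemma~\ref{lem:chain} passes this on to $\alpha_i$, and Lemma~\ref{lem:curve} bounds $h_i$. If $\alpha_i>\alpha_{i+1}$, the growth of $\beta$ is at least $2$ and this argument is enough. If $\alpha_i=\alpha_{i+1}$, it is not: for $i=8$ in Example~\ref{ex:cubic} the two lower bounds turn out to be $24$ and $3$, and the true value is their sum. To add the bounds we need a submodule of $M$ that accounts for the curve, with a quotient to which Corollary~\ref{cor:free} still applies. The equality case of Lemma~\ref{lem:binary} supplies the curve.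

\begin{proposition}\label{prop:upturn}
Let $i$ be an upturn of $h$, $j=e-i\ge1$ and $s=\beta_{j+1}-\beta_j$. Then $s\ge1$, and one of the following holds.
\begin{itemize}
\item \emph{Flat case:} $\alpha_i=\alpha_{i+1}=d$. Then $i\ge d\ge s(j+1)+1$ and $h_i\ge c_i(d)+s\binom{j+2}2$.
\item \emph{Non-flat case:} $\alpha_i>\alpha_{i+1}$. Then $s\ge2$, $i\ge\alpha_i\ge2j+4$, and
\[
h_i\ge c_i(2j+4)=(j+2)(2i-2j-1)\ge(j+2)(2j+7).
\]
\end{itemize}
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:chain}, $s\ge1$, $\alpha_i\le i$, and one of the two cases occurs. The module $M$ is generated by $M_0$, so Corollary~\ref{cor:free} gives $\beta_j\ge s(j+1)$.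

\smallskip
\emph{Non-flat case.} Lemma~\ref{lem:chain} gives $s\ge\alpha_i-(\alpha_{i+1}-1)\ge2$, and then $\alpha_i\ge\alpha_{i+1}+1\ge\beta_j+2\ge2j+4$. By Lemma~\ref{lem:curve}, monotonicity of $c_i$ and \eqref{eq:c3},
\[
h_i\ge c_i(2j+4)=(2j+4)(i+1)-(j+2)(2j+3)=(j+2)(2i-2j-1),
\]
and $2i-2j-1\ge2j+7$ because $i\ge2j+4$.

\smallskip
\emph{Flat case.} Here $d=\alpha_{i+1}\ge\beta_j+1\ge s(j+1)+1$ and $d=\alpha_i\le i$.

\emph{Step 1: the curve.} Let $f$ be the greatest common divisor of the forms in $I_i$, and write $I_i=fJ$. We show $\deg f=d$. The forms in $J$ have no common factor, so they have finitely many common zeros in $\mathbb P^2$: otherwise their zero set contains an irreducible curve, whose equation divides all of them by the Nullstellensatz. Take $\ell$ general, so that it attains $\alpha_i$ and $\alpha_{i+1}$, does not divide $f$, and vanishes at none of these points. Let bars denote images in $S=R/\ell R$. The forms in $\bar J$ have no common zero on the line $\ell=0$. A binary form of positive degree over an algebraically closed field has a zero, so they have no common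 factor, and the greatest common divisor of $\bar I_i=\bar f\bar J$ is $\bar f$. On the other hand $\dim\bar I_i=i+1-d\ge1$ and $\dim S_1\bar I_i\le\dim\bar I_{i+1}=i+2-d$. By Lemma~\ref{lem:binary}, $\bar I_i=gS_{i-d}$ with $\deg g=d$, and the greatest common divisor of $gS_{i-d}$ is $g$. Hence $\deg f=d$.

By construction $I_i\subset(f)$. Also $I_{i-1}\subset(f)$: if $G\in I_{i-1}$, then $f$ divides $xG$ and $yG$, hence $G$. Therefore $\dim(A/fA)_m=\dim(R/fR)_m=c_m(d)$ for $m=i-1,i$.

\emph{Step 2: removing the curve.} Let $(0:_Mf)$ be the submodule of elements of $M$ killed by $f$, and let $P=M/(0:_Mf)$. As a quotient of $M$, the module $P$ is generated by $P_0$. A functional $\varphi\in M_l=A_{e-l}^*$ is killed by $f$ if and only if it vanishes on $(fA)_{e-l}$, so $(0:_Mf)_l=(A/fA)_{e-l}^*$. By Step~1,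
\[
\dim P_j=h_i-c_i(d),\qquad\dim P_{j+1}=h_{i-1}-c_{i-1}(d).
\]
Since $i\ge d$, formulas \eqref{eq:c1} and \eqref{eq:diff} give
\[
\dim P_{j+1}-\dim P_j=(h_{i-1}-h_i)+d=(\beta_{j+1}-\alpha_i)+d=\beta_{j+1}.
\]

\emph{Step 3: the free part.} Let $\pi_l=\dim(P/\ell P)_l$ for general $\ell$. The cokernel of $\ell\colon P_j\to P_{j+1}$ has dimension $\pi_{j+1}\ge\dim P_{j+1}-\dim P_j=\beta_{j+1}$, and $\pi_j\le\beta_j$ because $P/\ell P$ is a quotient of $M/\ell M$. So $\pi_{j+1}-\pi_j\ge s$: passing to $P$ has not lost any growth. Corollary~\ref{cor:free} gives $h_i-c_i(d)=\dim P_j\ge s\binom{j+2}2$.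
\end{proof}

\begin{remark}
In Example~\ref{ex:cubic} the index $i=8$ is an upturn with $j=1$ and $h_8=27$. It is flat, since $c_8(6)=39>27$. Since $c_8(4)=30>27$ and $d\ge2s+1$, we have $d=3$ and $s=1$, and the bound $c_8(3)+\binom32=24+3$ is attained.
\end{remark}

\section{Unimodality and the lower bounds}\label{sec:proofs}

In the flat case one more input is needed: a lower bound for $i$. It comes from the fact that the curve and the free part must fit together into $R_{i-1}$.

\begin{proposition}\label{prop:weak}
If $i$ is an upturn of $h$ and $j=e-i$, then $h_i\ge(j+2)(2j+5)$.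
\end{proposition}

\begin{proof}
In the non-flat case Proposition~\ref{prop:upturn} gives more. In the flat case $i\ge d\ge j+2$, and \eqref{eq:c2}, Proposition~\ref{prop:upturn} and \eqref{eq:c1} give
\[
c_{i-1}(d)+\tbinom{i-d+1}2=\dim R_{i-1}\ge h_{i-1}\ge h_i\ge c_{i-1}(d)+d+\tbinom{j+2}2 .
\]
So $\binom{i-d+1}2\ge(j+2)+\binom{j+2}2=\binom{j+3}2$, and $i\ge d+j+2\ge2j+4$. By monotonicity and \eqref{eq:c3},
\[
h_i\ge c_{2j+4}(j+2)+\tbinom{j+2}2=(j+2)(2j+5)-\tbinom{j+2}2+\tbinom{j+2}2 .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:unimodal}]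
Suppose $i$ is an upturn and $j=e-i$. By \eqref{eq:upper} and Proposition~\ref{prop:weak}, $\frac t2(j+1)(j+2)\ge(j+2)(2j+5)$, that is, $t(j+1)\ge4j+10>4(j+1)$. So $t\ge5$, and for $t\le4$ there is no upturn. Let $p$ be the first index with $p=e$ or $h_p\ge h_{p+1}$. Then $h_0<\dots<h_p$, and the first assertion, applied to $i=p+1,\dots,e-1$ in turn, gives $h_p\ge h_{p+1}\ge\dots\ge h_e$.
\end{proof}

Levelness was used only through Lemma~\ref{lem:dual}: in \eqref{eq:upper}, and in applying Corollary~\ref{cor:free} to $M$ and to $P$. For the algebra defined by \eqref{eq:nonlevel}, the index $i=3$ is an upturn with $j=1$ and $h_3=4$, far below the bound $21$ of Proposition~\ref{prop:weak}.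

An upturn may follow a plateau without any drop. In a non-unimodal vector there is a strict drop, and it improves the bound.

\begin{proof}[Proof of the existence and the bound in Theorem~\ref{thm:sharp}(a)]
First, there are $p<m<q$ with $h_p>h_m<h_q$. Indeed, let $h_n$ be a maximal entry. If $h$ is not unimodal, then either $h_a>h_{a+1}$ for some $a<n$, and then $a+1<n$ and $(a,a+1,n)$ is such a triple, or $h_a<h_{a+1}$ for some $a\ge n$, and then $a>n$ and $(n,a,a+1)$ is one. Let $i$ be the largest index in $[p,q]$ at which $h$ attains its minimum on $[p,q]$, and let $[i_0,i]$ be the longest interval ending at $i$ on which $h$ is constant. The minimum is smaller than $h_p$ and $h_q$, so $p<i_0\le i<q$ and $h_{i_0-1}>h_{i_0}=\dots=h_i<h_{i+1}$.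

Now let $i$ be any index with this property. It is an upturn, so Proposition~\ref{prop:upturn} applies, and it gives the bound in the non-flat case.

\smallskip
\emph{Flat case, $s\ge2$.} Here $d\ge2j+3$. By \eqref{eq:c2}, $\binom{i-d+2}2=\dim R_i-c_i(d)\ge h_i-c_i(d)\ge2\binom{j+2}2>\binom{j+2}2$. So $i-d+2\ge j+3$, that is, $i\ge d+j+1\ge3j+4$. By \eqref{eq:c3},
\begin{equation}\label{eq:s2}
c_i(d)\ge c_{3j+4}(2j+3)=(2j+3)(3j+5)-(2j+3)(j+1)=(2j+3)(2j+4).
\end{equation}
Hence $h_i\ge(2j+3)(2j+4)+(j+1)(j+2)=(j+2)(5j+7)\ge(j+2)(2j+7)$.

\smallskip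
\emph{Flat case, $s=1$.} If $i_0=i$, then $h_{i-1}>h_i$, so \eqref{eq:diff} gives $\beta_{j+1}>\alpha_i=\alpha_{i+1}>\beta_j$ and $s\ge2$. Therefore $i_0\le i-1$: the drop occurred earlier, and we may compare with $R_{i-2}$ instead of $R_{i-1}$. We have $\dim R_{i-2}\ge\dim R_{i_0-1}\ge h_{i_0-1}\ge h_i+1$. Since $i\ge d$, formulas \eqref{eq:c2} and \eqref{eq:c1} turn this into
\[
c_{i-2}(d)+\tbinom{i-d}2\ge c_{i-2}(d)+2d+\tbinom{j+2}2+1 .
\]
With $d\ge j+2$ we get $\binom{i-d}2\ge\binom{j+2}2+(j+2)+(j+3)=\binom{j+4}2$. Hence, using \eqref{eq:c3},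
\begin{equation}\label{eq:s1}
i\ge d+j+4\ge2j+6,\qquad h_i\ge c_{2j+6}(j+2)+\tbinom{j+2}2=(j+2)(2j+7).\qedhere
\end{equation}
\end{proof}

\begin{proof}[Proof of the bound in Theorem~\ref{thm:sharp}(b)]
Let $t=5$ and let $i$ be as in part (a). We go through the same three cases, now using \eqref{eq:upper}.

\smallskip
\emph{Flat case, $s\ge2$.} We have $c_i(d)\le h_i-2\binom{j+2}2\le3\binom{j+2}2=\frac32(j+1)(j+2)$. This contradicts \eqref{eq:s2}, because $2(2j+3)>\frac32(j+1)$. So this case does not occur.

\smallskip
\emph{Non-flat case.} From $(j+2)(2i-2j-1)\le h_i\le\frac52(j+1)(j+2)$ we get $4i\le9j+7$. Put $w=i-2j-2\ge2$. Then $4w\le j-1$, so $j\ge4w+1$. We bound $\dim I_i$ from both sides. By \eqref{eq:c2}, $\dim I_i\le\dim R_i-c_i(2j+4)=\binom w2$. From $h_i\le h_{i-1}\le\dim R_{i-1}$ we get $\dim I_i\ge i+1=w+2j+3\ge9w+5$. So $w(w-19)\ge10$, which forces $w\ge20$. Then $e>j\ge81$.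

\smallskip
\emph{Flat case, $s=1$.} By \eqref{eq:upper} in degree $i+1$ and by \eqref{eq:s1},
\[
5\tbinom{j+1}2\ge h_{i+1}\ge(j+2)(2j+7)+1=2j^2+11j+15,
\]
that is, $j(j-17)\ge30$. For $j\le18$ the left side is at most $18$, so $j\ge19$, and $e=i+j\ge3j+6\ge63$ by \eqref{eq:s1}.
\end{proof}

\section{Non-unimodal level algebras of every type at least five}\label{sec:construction}

Here $k$ is again any infinite field. Example~\ref{ex:cubic} took every functional on the curve as a generator, which makes the type large. To lower the type we take only $u$ general functionals on a curve of degree $d$, and we need to know how much of the dual of the curve they generate. As in the example, sums of evaluations at points will do the work, so we choose a curve whose coordinate ring is a ring of functions on $k$-rational points.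

Let $d\ge3$ and $f=x^d+y^{d-1}z$. This form is irreducible, being of degree one in $z$ with coprime coefficients. The homomorphism $\theta\colon R\to k[u_1,u_2]$ with $x\mapsto u_1u_2^{d-1}$, $y\mapsto u_2^d$, $z\mapsto-u_1^d$ kills $f$. Its image is a domain that contains the algebraically independent elements $u_1^d,u_2^d$ and lies in $k[u_1,u_2]$, so it has dimension $2$. Thus $\ker\theta$ is a prime of height one containing the nonzero prime $(f)$, and $\ker\theta=(f)$. So $B=R/fR$ is a ring of polynomial functions on $k^2$, just as $R$ is a ring of polynomial functions on $k^3$. Write $c_i=c_i(d)=\dim B_i$, and view $B_i^*\subset R_i^*$ as before.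

\begin{lemma}\label{lem:eval}
Let $C$ be $R$ or $B$, let $i+j=e$ with $i,j\ge0$, and let $X\subset C_i^*$ be a subspace. There is $\varphi\in C_e^*$ with $\dim(X+C_j\varphi)=\min(\dim C_i,\dim X+\dim C_j)$.
\end{lemma}

\begin{proof}
Let $V\subset C_i$ be the annihilator of $X$, so $C_i^*/X=V^*$, and let $n=\min(\dim V,\dim C_j)$. Then $\dim(X+C_j\varphi)-\dim X$ is the rank of the pairing $C_j\times V\to k$, $(g,v)\mapsto\varphi(gv)$, and we need $\varphi$ for which this rank is $n$. Assume $n\ge1$.

If $v_1,\dots,v_n$ are independent polynomial functions, the evaluations at points span the dual of their span, so $n$ evaluations form a basis. Hence $\det(v_a(q_m))$ is a nonzero polynomial in the points $(q_1,\dots,q_n)$. Apply this to $n$ independent elements of $C_j$ and to $n$ independent elements of $V$, and choose $q_1,\dots,q_n$ at which both determinants are nonzero. Let $E_1$ and $E_2$ be the matrices with $n$ rows that record the values at these points of bases of $C_j$ and of $V$; both have rank $n$. For $\varphi(r)=\sum_mr(q_m)$ the pairing has matrix $E_1^{\mathsf T}E_2$. As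 linear maps $E_2$ is onto $k^n$ and $E_1^{\mathsf T}$ is injective on $k^n$, so the rank is $n$.
\end{proof}

\begin{proposition}\label{prop:hilbert}
Let $u\ge1$ and $e\ge0$. For general $(\varphi_0,\varphi_1,\dots,\varphi_u)\in R_e^*\times(B_e^*)^u$, the span $\Phi$ of the $\varphi_a$ satisfies, for all $0\le i\le e$ and $j=e-i$,
\begin{equation}\label{eq:hilbert}
\dim R_j\Phi=\min\bigl\{\dim R_i,\ \dim R_j+\min(c_i,u\,c_j)\bigr\}.
\end{equation}
\end{proposition}

\begin{proof}
For $a\ge1$ the functional $g\varphi_a$ lies in $B_i^*$ and depends only on the class of $g$ in $B_j$. So $R_j\varphi_1+\dots+R_j\varphi_u$ has dimension at most $\min(c_i,uc_j)$, and the inequality $\le$ holds for every choice. The number $\dim R_j\Phi$ is the rank of a matrix with entries linear in $(\varphi_0,\dots,\varphi_u)$, so it is maximal for a general choice. There are finitely many $i$, so it suffices to find, for each $i$ separately, one choice with equality. Start with $X=0$ and apply Lemma~\ref{lem:eval} with $C=B$ successively $u$ times; after $a$ steps the dimension is $\min(c_i,a\,c_j)$. One more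 application, with $C=R$, yields $\varphi_0$ and \eqref{eq:hilbert}.
\end{proof}

\begin{remark}\label{rem:general}
The same argument with $t$ applications of Lemma~\ref{lem:eval} for $C=R$ shows that $t$ general functionals in $R_e^*$ give $h_i=\min\{\binom{i+2}2,\ t\binom{e-i+2}2\}$.
\end{remark}

The heuristic count of Section~\ref{sec:dual} places the valley near $i=2d$, $j=d$, so we take $e=3d$. The $u$ functionals must generate all of $B_i^*$ until the vector has risen again, in degree $2d+3$.

\begin{proposition}\label{prop:valley}
Let $d\ge3$, $e=3d$, $1\le u\le c_{3d}$, and suppose $u\,c_{d-3}\ge c_{2d+3}$. Then \eqref{eq:hilbert} defines a codimension three level $h$-vector of type $u+1$ and socle degree $3d$, with $h_i=\binom{i+2}2$ for $i\le2d$ and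
\[
(h_{2d},h_{2d+1},h_{2d+2},h_{2d+3})=(N+1,N,N,N+1),\qquad N=2d^2+3d .
\]
In particular it is not unimodal.
\end{proposition}

\begin{proof}
Let $A$ be the algebra of Lemma~\ref{lem:inverse} for a general $\Phi$ as in Proposition~\ref{prop:hilbert}, so $h_i$ is given by \eqref{eq:hilbert}. Since $u\le c_e<\dim R_e$, we have $\dim\Phi=h_e=u+1$. For $i=2d+m$ with $0\le m\le3$ we have $j=d-m$ and $u\,c_j\ge u\,c_{d-3}\ge c_{2d+3}\ge c_i$, so $h_i=\min\{\dim R_i,\ \sigma_m\}$ with $\sigma_m=c_{2d+m}+\binom{d-m+2}2$. By \eqref{eq:c2}, $\sigma_0=c_{2d}+\binom{d+2}2=\dim R_{2d}=(d+1)(2d+1)=N+1$. By \eqref{eq:c1}, $\sigma_{m+1}-\sigma_m=d-(d-m+1)=m-1$, so $(\sigma_0,\dots,\sigma_3)=(N+1,N,N,N+1)$. All four numbers are at most $\dim R_{2d}\le\dim R_i$, so $h_{2d+m}=\sigma_m$. Finally $h_{2d}=\dim R_{2d}$ means $I_{2d}=0$, hence $I_i=0$ for $i\le2d$. In particular $h_1=3$, and Lemma~\ref{lem:inverse} applies.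
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:examples}]
Let $t\ge5$ and $u=t-1\ge4$. We have $c_{d-3}=\dim R_{d-3}=\binom{d-1}2$ and, by \eqref{eq:c3}, $c_{2d+3}=d(2d+4)-\binom d2=\frac12(3d^2+9d)$. The inequality $4\binom{d-1}2\ge\frac12(3d^2+9d)$ is equivalent to $d^2-21d+8\ge0$, which holds for $d\ge21$. Since $c_{3d}\ge d$, we can choose $d\ge21$ with $c_{3d}\ge u$. Proposition~\ref{prop:valley} then gives a non-unimodal vector of type $t$.

For $t=5$ take $d=21$, so $e=63$, $N=945$, and $c_i=21i-189$ for $i\ge20$; in particular $c_{63}\ge4$. Proposition~\ref{prop:valley} gives the entries for $i\le45$. For $i\ge46$ we have $j\le17$, so $4c_j=4\binom{j+2}2\le684<777=c_{46}\le c_i$, and $5\binom{j+2}2\le855<1128=\dim R_{46}\le\dim R_i$. By \eqref{eq:hilbert}, $h_i=5\binom{j+2}2=5\binom{65-i}2$.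
\end{proof}

\begin{proof}[Proof of sharpness in Theorem~\ref{thm:sharp}]
For (b), the vector of type $5$ in Theorem~\ref{thm:examples} has $e=63$. For (a), given $j\ge1$ put $d=j+2\ge3$ and $u=c_{3d}$. Then $u\,c_{d-3}\ge c_{3d}\ge c_{2d+3}$, so Proposition~\ref{prop:valley} applies. The index $i=2d+2$ has the required property with $i_0=2d+1$, and $e-i=d-2=j$, $h_i=d(2d+3)=(j+2)(2j+7)$. For $j=1$ this is the vector of Example~\ref{ex:cubic}.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Zanello} Fabrizio Zanello, \emph{A non-unimodal codimension 3 level $h$-vector}, arXiv:math/0505678 (2005).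
\end{thebibliography}
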